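# R-duals of type I and Gabor frames: a frame operator against a Gram operator

## 1. A box window at $a=1$, $b=\tfrac12$

For real $\alpha,\beta$ let $T_\alpha f(x)=f(x-\alpha)$ and $E_\beta f(x)=e^{2\pi i\beta x}f(x)$ on $L^2(\mathbb R)$. These are unitary operators, and
$$E_\beta T_\alpha=e^{2\pi i\alpha\beta}\,T_\alpha E_\beta .$$
Inner products are linear in the first slot, and all spaces are complex and separable.

Take $g_0=2^{-1/2}\chi_{[0,1)}$ and look at two families, both indexed by $\mathbb Z^2$:
$$f_{m,n}=E_{m/2}T_n g_0,\qquad \omega_{m,n}=\sqrt2\,E_{m}T_{2n}g_0 .$$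

The first family is redundant. The functions $2^{-1/2}E_{m/2}$, $m\in\mathbb Z$, form an orthonormal basis of $L^2[n,n+2)$, and $\langle f,f_{m,n}\rangle$ is the coefficient of $f\chi_{[n,n+1)}$ in this basis. Summing over $m$ and then over $n$ gives $\sum_{m,n}|\langle f,f_{m,n}\rangle|^2=\|f\|^2$. There are many linear relations: if $u\in L^2[0,2)$ vanishes on $[0,1)$ and has coefficients $c_m=\langle u,2^{-1/2}E_{m/2}\rangle$, then $\sum_m c_mf_{m,0}=u\chi_{[0,1)}=0$. So the space of relations is infinite dimensional.

The second family is $\omega_{m,n}=E_mT_{2n}\chi_{[0,1)}$. It is orthonormal, and it is incomplete: its closed span consists of the functions supported in $\bigcup_n[2n,2n+1)$, so the orthogonal complement is infinite dimensional.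

The two families are related as follows. Choose any orthonormal basis $\{e_j\}_{j\in\mathbb Z^2}$ of $L^2(\mathbb R)$ and form the columns $c_j=(\langle f_i,e_j\rangle)_{i}\in\ell^2(\mathbb Z^2)$. Then
$$\langle c_j,c_k\rangle=\sum_i\langle f_i,e_j\rangle\langle e_k,f_i\rangle=\Big\langle \sum_i\langle e_k,f_i\rangle f_i,\,e_j\Big\rangle=\langle e_k,e_j\rangle=\delta_{jk}.$$
So the columns are orthonormal. A sequence $d$ is orthogonal to all $c_j$ exactly when $\sum_i\overline{d_i}f_i=0$, so the columns also miss an infinite-dimensional space. Two orthonormal families with complements of the same dimension are carried to each other by a unitary. Hence there is a unitary $V:\ell^2(\mathbb Z^2)\to L^2(\mathbb R)$ with $Vc_j=\omega_j$, and with the orthonormal basis $h_i=V\delta_i$ we get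
$$\omega_j=\sum_i\langle f_i,e_j\rangle h_i\qquad(j\in\mathbb Z^2).$$

Now tilt the box. Let $g_1=2^{-1/2}(\chi_{[0,1/2)}+\sqrt2\,\chi_{[1/2,1)})$ and repeat with $f_{m,n}=E_{m/2}T_ng_1$ and $\omega_{m,n}=\sqrt2E_mT_{2n}g_1$. Let $w$ be the $1$-periodic function equal to $1$ on $[0,\frac12)$ and to $2$ on $[\frac12,1)$. Parseval on $[n,n+2)$ gives
$$\sum_{m}|\langle f,f_{m,n}\rangle|^2=2\int|f|^2\,|g_1(x-n)|^2dx=\int_n^{n+1}|f|^2w\,dx .$$
So the operator $Sf=\sum_i\langle f,f_i\rangle f_i$ is multiplication by $w$, and the computation above now reads $\langle c_j,c_k\rangle=\langle Se_k,e_j\rangle$. On the other side,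
$$\langle\omega_{m,n},\omega_{m',n'}\rangle=\delta_{nn'}\int_0^1w(x)e^{2\pi i(m-m')x}dx .$$
To find the bases again, we need an orthonormal basis $\{e_j\}$ with $\langle Se_k,e_j\rangle=\langle\omega_j,\omega_k\rangle$; after that, $c_j\mapsto\omega_j$ extends to a unitary because both complements are again infinite dimensional (the relations found above survive multiplication by the shape of $g_1$, and the $\omega_j$ still live on $\bigcup_n[2n,2n+1)$). The matrix $(\langle\omega_j,\omega_k\rangle)$ is that of multiplication by $w$ on $L^2[0,1)\otimes\ell^2(\mathbb Z)$, so it has only the eigenvalues $1$ and $2$, each with an infinite-dimensional eigenspace, and so does its complex conjugate. The operator $S$ on $L^2(\mathbb R)$ has the same eigenvalues with infinite-dimensional eigenspaces. Matching eigenvectors gives a unitary equivalence, and hence the basis $\{e_j\}$.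

It worked because two operators of different origin, the frame operator $S$ of one lattice and the Gram matrix of another lattice, had the same eigenvalues *and the same multiplicities*. Does this happen for every window and every $a,b>0$?

## 2. Frames, R-duals and the duality principle

Let $\mathcal H$ be an infinite-dimensional separable Hilbert space and $I$ a countably infinite index set.

**Definition (frame, Riesz sequence).** For a family $\{f_i\}_{i\in I}$ let $Tc=\sum_ic_if_i$ be its synthesis operator, with $T^*f=(\langle f,f_i\rangle)_i$. The family is a *frame* with bounds $A,B>0$ if $T$ is bounded on $\ell^2(I)$ and the *frame operator* $S=TT^*$, $Sf=\sum_i\langle f,f_i\rangle f_i$, satisfies $A\le S\le B$. It is *tight* if $A=B$ is possible, and *Parseval* if $S=\mathrm{Id}$. A family $\{\omega_j\}$ with synthesis operator $\Omega$ is a *Riesz sequence* with bounds $A,B$ if $A\|c\|^2\le\|\Omega c\|^2\le B\|c\|^2$ for all $c$, that is, if its *Gram operator* $\Omega^*\Omega$, with $\langle\Omega^*\Omega\delta_k,\delta_l\rangle=\langle\omega_k,\omega_l\rangle$, satisfies $A\le\Omega^*\Omega\le B$.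 A complete Riesz sequence is a *Riesz basis*; equivalently, it is a frame with $\ker T=0$.

**Definition (R-dual of type I; Casazza, Kutyniok and Lammers).** Let $\{f_i\}_{i\in I}$ be a frame. A sequence $\{\omega_j\}_{j\in I}$ is an R-dual of type I of $\{f_i\}$ if there are orthonormal bases $\{e_i\}$, $\{h_i\}$ of $\mathcal H$ such that
$$\omega_j=\sum_{i\in I}\langle f_i,e_j\rangle h_i\qquad\text{for all }j\in I. \tag{1}$$

For a small example, let $\{u_j\}_{j\ge1}$ be an orthonormal basis and let the frame be $\frac{u_1}{\sqrt2},\frac{u_1}{\sqrt2},\frac{u_2}{\sqrt2},\frac{u_2}{\sqrt2},\dots$ With $e_j=u_j$ one gets $\omega_j=(h_{2j-1}+h_{2j})/\sqrt2$: a redundant Parseval frame is turned into an incomplete orthonormal sequence.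

For $g\in L^2(\mathbb R)$ and $a,b>0$, the Gabor system is $\{E_{mb}T_{na}g\}_{m,n\in\mathbb Z}$, and "frame" means frame for $L^2(\mathbb R)$. We use one known result about it as a black box.

**Duality principle (Janssen; Daubechies, Landau and Landau; Ron and Shen).** $\{E_{mb}T_{na}g\}$ is a frame with bounds $A,B$ if and only if $\{\frac1{\sqrt{ab}}E_{m/a}T_{n/b}g\}$ is a Riesz sequence with bounds $A,B$.

Casazza, Kutyniok and Lammers proved that if the frame $\{E_{mb}T_{na}g\}$ is tight or a Riesz basis, then $\{\frac1{\sqrt{ab}}E_{m/a}T_{n/b}g\}$ *can be realized as an R-dual of type I of* $\{E_{mb}T_{na}g\}$. Here both index sets are $\mathbb Z^2$, and the phrase means that (1) holds after matching the two index sets by some bijection of $\mathbb Z^2$. The paper "On R-duals and the duality principle in Gabor analysis" by Diana T. Stoeva and Ole Christensen (arXiv:1404.3183, 2014) raises the question for other Gabor frames. Is the realization possible for *every* Gabor frame? For short, we say "the realization exists" when it is possible.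

## 3. Spectral multiplicity, and what will be proved

We write $A\cong A'$ for unitary equivalence. The torus $\mathbb T^2$ carries normalized Haar measure $dz$, and $z^{(m,n)}=z_1^mz_2^n$.

**Hahn–Hellinger theorem.** Let $A$ be a bounded selfadjoint operator on a separable Hilbert space. There are a finite Borel measure $\nu_A$ on $\mathbb R$, with $\nu_A(\Delta)=0$ iff $1_\Delta(A)=0$, and a partition (mod $\nu_A$-null sets) of $\mathbb R$ into Borel sets $\Delta_n$, $n\in\{1,2,\dots,\infty\}$, such that $A$ restricted to $\operatorname{ran}1_{\Delta_n}(A)$ is unitarily equivalent to multiplication by $t$ on $L^2(\Delta_n,\nu_A;\mathbb C^n)$, where $\mathbb C^\infty=\ell^2$. Put $N_A=n$ on $\Delta_n$; this is the *multiplicity function*. The measure class $[\nu_A]$ and $N_A$ ($\nu_A$-a.e.) determine $A$ up to $\cong$ and are determined by it. In this model, a bounded operator commuting with $A$ acts over each $\Delta_n$ as a measurable field of bounded operators on $\mathbb C^n$, and a unitary one acts as a field of unitaries.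

Three consequences are used below. We have $N_{A\otimes I_n}=nN_A$ with the same measure class. We have $A\cong A\otimes I_{\ell^2}$ iff $N_A=\infty$ a.e.; we then say that $A$ *has infinite multiplicity*. A countable direct sum of operators of infinite multiplicity has infinite multiplicity, because $\bigoplus A_i\cong\bigoplus(A_i\otimes I_{\ell^2})=(\bigoplus A_i)\otimes I_{\ell^2}$.

As examples, multiplication by $x$ on $L^2[0,1]$ has multiplicity $1$, and multiplication by $|x|$ on $L^2[-1,1]$ has the same measure class and multiplicity $2$. On $L^2([0,1]^2)=L^2[0,1]\otimes L^2[0,1]$, multiplication by $x$ has the same measure class again and multiplicity $\infty$. The spectrum alone cannot tell the three apart.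

For commuting bounded normal operators we use the joint Borel functional calculus. We also need the following fact on the torus.

**Fact F.** A bounded operator $A$ on $L^2(\mathbb T^2;\mathbb C^n)$ that commutes with multiplication by $z_1$ and by $z_2$ is multiplication by a measurable, essentially bounded field of $n\times n$ matrices $A(z)$.

Proof. Since $z_1,z_2$ act unitarily, $A$ also commutes with multiplication by $\bar z_1,\bar z_2$. Let $A(z)$ have the columns $(Ae_j)(z)$, where $e_j$ are the constant unit vectors. Then $(Af)(z)=A(z)f(z)$ for vector-valued trigonometric polynomials. If $f$ is bounded, take trigonometric polynomials $f_k\to f$ in $L^2$ and a.e.; then $Af_k\to Af$ in $L^2$ and $A(z)f_k(z)\to A(z)f(z)$ a.e., so the formula holds for $f$. With $f=\chi_Eu$ we get $\int_E\|A(z)u\|^2dz\le\|A\|^2|E|\|u\|^2$ for all $E$, so $\|A(z)\|\le\|A\|$ a.e. (use a countable dense set of $u$), and the formula extends to all $f$ by density. $\square$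

Here are the results. Throughout, $S$ is the frame operator of $\{E_{mb}T_{na}g\}$.

**Theorem 1.** Let $a=1$, $b=\frac12$. There is a Gabor frame $\{E_{mb}T_{na}g\}$ with frame bounds $1,2$ such that $\{\frac1{\sqrt{ab}}E_{m/a}T_{n/b}g\}$ is not an R-dual of type I of it, under any matching of the index sets. Any bounds $0<A<B$ are possible in place of $1,2$.

**Theorem 2.** Let $\{E_{mb}T_{na}g\}$ be a frame (so $ab\le1$). (i) If $ab=1$ or $ab\notin\mathbb Q$, the realization always exists. (ii) If $ab=p/q<1$ with $\gcd(p,q)=1$, it exists if and only if $S$ has spectral multiplicity $\infty$ a.e., i.e. $S\cong S\otimes I_{\ell^2}$.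

**Theorem 3.** For every $a,b>0$ with $ab\in\mathbb Q$, $ab<1$, there is $g\in\mathcal S(\mathbb R)$ such that $\{E_{mb}T_{na}g\}$ is a frame but the realization does not exist.

**Theorem 4.** If $\{E_{mb}T_{na}g\}$ is a frame, the realization exists in each of these cases: (a) $|g(x)|\le Ce^{-\varepsilon|x|}$ and $|\hat g(\xi)|\le Ce^{-\varepsilon|\xi|}$ for some $C,\varepsilon>0$ (e.g. Gaussians); (b) $\operatorname{supp}g$ lies in an interval of length $\le1/b$; (c) $\operatorname{supp}\hat g$ lies in an interval of length $\le1/a$.

So the answer to the question is no, already by Theorem 1.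

## 4. What an R-dual of type I remembers of its frame

The purpose of this section is to eliminate the two unknown bases. In Section 1 the columns had Gram matrix $\langle Se_k,e_j\rangle$, and $h$ was only a unitary change of space. That is all there is.

**Lemma 1.** Let $\{f_i\}_{i\in I}$ be a frame with synthesis operator $T$ and frame operator $S$, and let $\{\omega_j\}_{j\in I}$ be a Riesz sequence with synthesis operator $\Omega$. Then $\{\omega_j\}$ is an R-dual of type I of $\{f_i\}$ if and only if
$$\Omega^*\Omega\cong S\quad\text{and}\quad\dim\ker T=\dim(\operatorname{ran}\Omega)^\perp. \tag{2}$$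
In particular, reindexing either family by a bijection is irrelevant.

**Step 1: rewrite (1) as an operator identity.** Let $J$ be entrywise complex conjugation on $\ell^2(I)$. Choosing bases $\{e_j\},\{h_i\}$ is the same as choosing unitaries $U,V:\ell^2(I)\to\mathcal H$ with $U\delta_j=e_j$, $V\delta_i=h_i$. Since $\langle f_i,e_j\rangle=\overline{\langle e_j,f_i\rangle}$ and $J\delta_j=\delta_j$,
$$(\langle f_i,e_j\rangle)_i=JT^*U\delta_j=R\,\delta_j,\qquad R:=JT^*UJ .$$
The operator $R$ is linear and bounded, and (1) says exactly $\Omega=VR$. From $(JAJ)^*=JA^*J$ we get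
$$R^*R=JU^*TT^*UJ=JU^*SUJ,\qquad(\operatorname{ran}R)^\perp=\ker R^*=J\ker T. \tag{3}$$

**Step 2: conjugation by $J$ does not change a selfadjoint operator up to $\cong$.** Let $A$ be bounded selfadjoint on $\ell^2(I)$. By the spectral theorem, $A=W^*MW$ with $M$ multiplication by a bounded real function on some $L^2(\mu)$. Let $\mathcal C$ be complex conjugation on $L^2(\mu)$. Then $\mathcal CM\mathcal C=M$, so $JAJ=(\mathcal CWJ)^*M(\mathcal CWJ)$, and $\mathcal CWJ$ is a linear unitary. Hence $JAJ\cong A$.

**Step 3: necessity.** If $\Omega=VR$, then $\Omega^*\Omega=R^*R=J(U^*SU)J\cong U^*SU\cong S$ by Step 2. Moreover $(\operatorname{ran}\Omega)^\perp=V(\operatorname{ran}R)^\perp=VJ\ker T$, which has the dimension of $\ker T$, because $J$ maps orthonormal bases to orthonormal bases.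

**Step 4: sufficiency.** Assume (2). Then $J\Omega^*\Omega J\cong\Omega^*\Omega\cong S$, so there is a unitary $U$ with $J\Omega^*\Omega J=U^*SU$. With $R=JT^*UJ$ this says $\Omega^*\Omega=R^*R$. Hence $\|\Omega c\|=\|Rc\|$ for all $c$, and $Rc\mapsto\Omega c$ is a well-defined isometry of $\operatorname{ran}R$ onto $\operatorname{ran}\Omega$. Both ranges are closed, since $R^*R=\Omega^*\Omega$ is bounded below. Their complements $J\ker T$ and $(\operatorname{ran}\Omega)^\perp$ have equal dimension, so the isometry extends to a unitary $V$ with $\Omega=VR$. By Step 1, (1) holds.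

**Step 5: reindexing.** A bijection of index sets replaces $\Omega$ by $\Omega\Pi$, or $T$ by $T\Pi$, with a permutation unitary $\Pi$. Then $\Omega^*\Omega$ is replaced by $\Pi^*\Omega^*\Omega\Pi\cong\Omega^*\Omega$, $S$ does not change, $\operatorname{ran}\Omega$ does not change, and $\ker T$ is replaced by $\Pi^*\ker T$. So (2) is unaffected. $\square$

## 5. Anticommuting symmetries at $ab=\tfrac12$

By Lemma 1 the natural plan for a positive answer is to prove $S\cong\Omega^*\Omega$. The duality principle says that these two operators have the same bounds, and one may hope to push this to equality of spectral data. As we shall see in (10) of Section 8 for irrational $ab$, and in (14) of Section 9 for rational $ab$, the measure classes do agree when $ab<1$. The plan stops at the multiplicity, and at $a=1$, $b=\frac12$ one can see why. The operator $S$ commutes with $E_{1/2}$ and $T_1$, and $E_{1/2}T_1=-T_1E_{1/2}$. If $N_S=1$ on a set of positive measure, these two unitaries would act there as scalar functions and would commute, a contradiction. So $S$ can never have multiplicity $1$.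 The Gram operator of $\{\sqrt2E_mT_{2n}g\}$ carries no such restriction: $E_1$ and $T_2$ commute.

Experiments with windows supported in $[0,2)$ will not show this. For such a window, $S$ is multiplication by a $1$-periodic function on $L^2(\mathbb R)$ (compute as for $g_1$), so it has infinite multiplicity, and $2\cdot\infty=\infty$ hides the difference. We need an $S$ that depends on time and on frequency and separates points. We build it as a function of two commuting operators.

**Proof of Theorem 1.** Let $a=1$, $b=\frac12$, $X=E_1$, $Y=T_2$, and $g_0=2^{-1/2}\chi_{[0,1)}$. By the commutation rule, $X$ and $Y$ commute with each other and with $E_{1/2}$ and $T_1$. The system $\{\frac1{\sqrt{ab}}E_{m/a}T_{n/b}g\}$ is $\{\sqrt2X^mY^ng\}$.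

**Step 1: the data of $g_0$.** By Section 1, $\{E_{m/2}T_ng_0\}$ is a Parseval frame. Since $T_{2n}\chi_{[0,1)}$ and $\chi_{[0,1)}$ have disjoint supports for $n\ne0$,
$$\langle X^mY^ng_0,g_0\rangle=\tfrac12\,\delta_{m0}\,\delta_{n0}. \tag{4}$$
So the spectral measure of $g_0$ for the pair $(X,Y)$, a measure on $\mathbb T^2$ with these Fourier coefficients, is $\frac12\,dz$.

**Step 2: a function on $\mathbb T^2$ that separates points.** For $x,y\in[0,1)$ with binary digits $x_n,y_n$ (not eventually $1$) put
$$\varphi(e^{2\pi ix},e^{2\pi iy})=1+\sum_{n\ge1}2\left(x_n3^{-(2n-1)}+y_n3^{-2n}\right).$$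
This is Borel, with values in $[1,2]$ because $\sum_{k\ge1}2\cdot3^{-k}=1$. The number $\varphi-1$ has a ternary expansion with digits in $\{0,2\}$. If two such expansions first differ at position $j$, the numbers differ by at least $2\cdot3^{-j}-\sum_{i>j}2\cdot3^{-i}=3^{-j}$. So the digits are determined by the number, and each digit is a continuous function on the Cantor set of all such numbers; extended by $0$, it is a Borel function on $\mathbb R$. Hence all $x_n,y_n$, and therefore $z_1$ and $z_2$, are bounded Borel functions of $\varphi$.

**Step 3: $M_\varphi$ on $L^2(\mathbb T^2)$ has abelian commutant.** An operator commuting with $M_\varphi$ commutes with all Borel functions of $M_\varphi$, in particular with $M_{z_1}$ and $M_{z_2}$. By Fact F with $n=1$ it is multiplication by a function in $L^\infty(\mathbb T^2)$. Such operators commute.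

**Step 4: the window and its frame operator.** Let $Q=\varphi(X,Y)^{1/2}$ and $g=Qg_0$. Since $Q$ commutes with $E_{m/2}T_n$, the frame operator of $\{E_{m/2}T_ng\}=\{QE_{m/2}T_ng_0\}$ is $S=Q\cdot\mathrm{Id}\cdot Q^*=\varphi(X,Y)$. Thus $1\le S\le2$, and we have a frame with bounds $1,2$. Since $X,Y$ commute with $E_{1/2}$ and $T_1$, so does $S$. These two operators anticommute, so the commutant of $S$ is *not* abelian.

**Step 5: the Gram operator.** Let $\omega_k=\sqrt2X^{k_1}Y^{k_2}g$. By Step 1,
$$\langle\omega_k,\omega_l\rangle=2\langle X^{k_1-l_1}Y^{k_2-l_2}\varphi(X,Y)g_0,g_0\rangle=\int_{\mathbb T^2}z^{k-l}\varphi(z)\,dz=\langle M_\varphi z^k,z^l\rangle .$$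
So the unitary $\delta_k\mapsto z^k$ carries $\Omega^*\Omega$ to $M_\varphi$, whose commutant is abelian.

**Step 6: conclusion.** Having an abelian commutant is invariant under $\cong$, so $\Omega^*\Omega\not\cong S$. By Lemma 1, $\{\omega_k\}$ is not an R-dual of type I of $\{E_{m/2}T_ng\}$ under any matching. Replacing $\varphi$ by $A+(B-A)(\varphi-1)$ changes nothing in the argument and gives the bounds $A,B$. (They are sharp: for the original $\varphi$, if $x,y<2^{-n}$ then $\varphi\le1+3^{-2n}$, so $\langle1_{[1,1+\varepsilon]}(S)g_0,g_0\rangle=\frac12|\{\varphi\le1+\varepsilon\}|>0$ for every $\varepsilon>0$, and likewise at the upper end.) $\blacksquare$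

## 6. Carrying $S$ over to the Gram operator

For the classification we must compare $S$ and $\Omega^*\Omega$ for an arbitrary window. They act on different spaces. We look for a map between the spaces that turns one into the other.

For the rest of the notes, unless a special window is built, $\{E_{mb}T_{na}g\}$ is a frame with bounds $A,B$, synthesis operator $T$ and frame operator $S$. Put $\pi(m,n)=E_{m/a}T_{n/b}$. Then
$$\pi(k)\pi(l)=c(k,l)\,\pi(k+l),\qquad c(k,l)=e^{-2\pi ik_2l_1/(ab)}.$$
On $\ell^2(\mathbb Z^2)$ let $L(k)\delta_l=c(k,l)\delta_{k+l}$. These are unitary. Since $c$ is multiplicative in each variable, $L(k)L(l)=c(k,l)L(k+l)$; and $L(k)\delta_0=\delta_k$.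

**Definition (adj-Bessel).** A function $f\in L^2(\mathbb R)$ is *adj-Bessel* if $D_fc=(ab)^{-1/2}\sum_kc_k\pi(k)f$, defined on finite sequences, extends to a bounded operator $D_f:\ell^2(\mathbb Z^2)\to L^2(\mathbb R)$.

On basis vectors, $D_fL(k)\delta_l=(ab)^{-1/2}c(k,l)\pi(k+l)f=\pi(k)D_f\delta_l$, so
$$D_fL(k)=\pi(k)D_f. \tag{5}$$

For example, every bounded compactly supported $f$ is adj-Bessel. Indeed, $\langle u,E_{m/a}T_{n/b}f\rangle$ is $\int_0^aP_n(x)e^{-2\pi imx/a}dx$ with $P_n$ the $a$-periodization of $u\,\overline{T_{n/b}f}$, which has at most $N$ nonzero terms at each point. By Parseval on $(0,a)$ and Cauchy–Schwarz,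
$$\sum_{m,n}|\langle u,\pi(m,n)f\rangle|^2=a\sum_n\int_0^a|P_n|^2\le aN\int|u|^2\sum_n|f(x-n/b)|^2dx\le C\|u\|^2 .$$

By the duality principle $g$ is adj-Bessel. Put
$$\Omega=D_g,\qquad G=\Omega^*\Omega,\qquad A\le G\le B .$$
Taking adjoints in $\Omega L(k)=\pi(k)\Omega$ and using unitarity gives $L(k)\Omega^*=\Omega^*\pi(k)$; hence $G$ commutes with all $L(k)$.

**Lemma 2.** If $f$ is adj-Bessel, then $Sf=D_f\Omega^*g$. Moreover $Sf$ is adj-Bessel and $D_{Sf}=D_fG$.

**Step 1: sum over $m$.** Let $f,u$ be bounded with compact support. The number $\langle f,E_{mb}T_{na}g\rangle$ is the integral over $(0,1/b)$ of $e^{-2\pi imbx}$ times the $1/b$-periodization of $f\,\overline{T_{na}g}$, which is in $L^2(0,1/b)$ since only finitely many terms occur; similarly for $u$. Parseval on $(0,1/b)$, followed by unfolding the integral, gives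
$$\sum_m\langle f,E_{mb}T_{na}g\rangle\langle E_{mb}T_{na}g,u\rangle=\frac1b\sum_j\int f(x-\tfrac jb)\,\overline{u(x)}\;g(x-na)\,\overline{g(x-na-\tfrac jb)}\,dx ,$$
where $j$ runs over a finite set that depends only on the supports of $f$ and $u$.

**Step 2: sum over $n$.** If $f$ is bounded and supported in an interval of length $1/b$, Parseval on this interval gives $\sum_m|\langle f,E_{mb}T_{na}g\rangle|^2=\frac1b\int|f|^2|g(x-na)|^2dx$. Summing over $n$ and using $S\le B$ for all such $f$,
$$\sum_n|g(x-na)|^2\le bB\quad\text{a.e.} \tag{6}$$
By Cauchy–Schwarz, $\Gamma_j(x)=\sum_ng(x-na)\overline{g(x-na-j/b)}$ converges absolutely, $|\Gamma_j|\le bB$, and $\Gamma_j$ is $a$-periodic. The partial sums in Step 1 are dominated by $bB|f(x-\frac jb)u(x)|$, so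
$$\langle Sf,u\rangle=\frac1b\sum_j\int f(x-\tfrac jb)\,\overline{u(x)}\,\Gamma_j(x)\,dx .$$

**Step 3: expand $\Gamma_j$.** Its Fourier coefficients on $(0,a)$ are
$$\frac1a\int_0^a\Gamma_j(x)e^{-2\pi imx/a}dx=\frac1a\int_{\mathbb R}g(x)\overline{g(x-\tfrac jb)}e^{-2\pi imx/a}dx=\frac1a\langle g,\pi(m,j)g\rangle .$$
Parseval on $(0,a)$ against the bounded $a$-periodization of $f(\cdot-\frac jb)\bar u$, for which $\int f(x-\frac jb)\overline{u(x)}e^{2\pi imx/a}dx=\langle\pi(m,j)f,u\rangle$, yields
$$\langle Sf,u\rangle=\frac1{ab}\sum_{k\in\mathbb Z^2}\langle g,\pi(k)g\rangle\,\langle\pi(k)f,u\rangle. \tag{7}$$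
(For $j$ outside the finite set, $\langle\pi(m,j)f,u\rangle=0$.)

**Step 4: extend to adj-Bessel $f$.** Fix $u$. Since $\pi(k)^*$ is a phase times $\pi(-k)$, we have $|\langle\pi(k)f,u\rangle|=|\langle f,\pi(-k)u\rangle|$; as $u$ is adj-Bessel, $f\mapsto(\langle\pi(k)f,u\rangle)_k$ is bounded from $L^2(\mathbb R)$ to $\ell^2$. Also $(\langle g,\pi(k)g\rangle)_k=(ab)^{1/2}\Omega^*g\in\ell^2$. So both sides of (7) are continuous in $f$, and (7) holds for all $f\in L^2(\mathbb R)$. If $f$ is adj-Bessel, the right side is $\langle D_f\Omega^*g,u\rangle$. Such $u$ are dense, so $Sf=D_f\Omega^*g$.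

**Step 5: the intertwining.** We have $G\delta_0=\Omega^*\Omega\delta_0=(ab)^{-1/2}\Omega^*g$, hence $D_fG\delta_0=(ab)^{-1/2}Sf$. Since $G$ commutes with $L(l)$ and by (5),
$$D_fG\delta_l=D_fGL(l)\delta_0=D_fL(l)G\delta_0=\pi(l)D_fG\delta_0=(ab)^{-1/2}\pi(l)Sf .$$
So the bounded operator $D_fG$ does on each $\delta_l$ what $D_{Sf}$ should do; thus $Sf$ is adj-Bessel and $D_{Sf}=D_fG$. $\square$

We now choose $f$ so that $D_f$ is isometric. Reindexing the sum that defines $S$ shows that $S$ commutes with $E_b$ and $T_a$ (the phases produced by $T_a$ cancel). Put $g^\circ=S^{-1/2}g$. Then $\{E_{mb}T_{na}g^\circ\}=\{S^{-1/2}E_{mb}T_{na}g\}$ is a Parseval frame, and by the duality principle with $A=B=1$ the operator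
$$D:=D_{g^\circ}\ \text{ is an isometry},\qquad D\delta_0=(ab)^{-1/2}g^\circ .$$
In particular
$$\|g^\circ\|^2=ab. \tag{8}$$
In a Parseval frame every element $v$ satisfies $\|v\|^4\le\sum_i|\langle v,f_i\rangle|^2=\|v\|^2$, so $\|v\|\le1$, and (8) gives $ab\le1$ for every Gabor frame. (This is also Cor. 7.5.1 in Gröchenig, *Foundations of Time-Frequency Analysis*.)

**Lemma 3.** For bounded Borel $\psi$ on $[A,B]$, $\langle\psi(G)\delta_0,\delta_0\rangle=\frac1{ab}\langle\psi(S)g^\circ,g^\circ\rangle$. If $ab=p/q$ with $\gcd(p,q)=1$, put
$$X=E_{qb}=E_{p/a}=\pi(p,0),\quad Y=T_{qa}=T_{p/b}=\pi(0,p),\quad\tilde X=L(p,0),\quad\tilde Y=L(0,p).$$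
Then $S,X,Y$ commute, $G,\tilde X,\tilde Y$ commute, and for bounded Borel $\psi$ on $[A,B]\times\mathbb T^2$,
$$\langle\psi(G,\tilde X,\tilde Y)\delta_0,\delta_0\rangle=\frac1{ab}\langle\psi(S,X,Y)g^\circ,g^\circ\rangle. \tag{9}$$

**Step 1: commutation.** Since $qb\cdot qa=pq$, $X$ and $Y$ commute. They commute with all $\pi(k)$ because $p/(ab)=q\in\mathbb Z$, and with $E_b,T_a$ because $qab=p\in\mathbb Z$. They commute with $S$ because $S$ commutes with $E_b$ and $T_a$. As the $L(k)$ have the same multiplication rules as the $\pi(k)$, $\tilde X,\tilde Y$ commute with all $L(k)$, in particular with each other, and $G$ commutes with all $L(k)$.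

**Step 2: monomials.** By Lemma 2 and induction, every $S^ng^\circ$ is adj-Bessel and $DG^n=D_{S^ng^\circ}$. By (5), $D\tilde X=XD$ and $D\tilde Y=YD$. Hence for $\psi=t^nz_1^mz_2^{m'}$ with $n\ge0$ and $m,m'\in\mathbb Z$,
$$D\,\psi(G,\tilde X,\tilde Y)\delta_0=(ab)^{-1/2}\psi(S,X,Y)g^\circ .$$

**Step 3: all bounded Borel $\psi$.** By linearity and the Stone–Weierstrass theorem the identity extends to continuous $\psi$ on $[A,B]\times\mathbb T^2$. The set of bounded Borel $\psi$ for which it holds is closed under bounded pointwise sequential limits, so it contains all of them. Take the inner product with $D\delta_0=(ab)^{-1/2}g^\circ$ and use that $D$ is an isometry; this is (9). The first claim is the same argument without $X,Y$. $\square$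

## 7. Kernel and codimension

Lemma 1 has a second condition, equality of two dimensions. This section shows that it never causes trouble.

**Lemma 4.** If $ab<1$, then $\dim\ker T=\dim(\operatorname{ran}\Omega)^\perp=\infty$. If $ab=1$, the frame is a Riesz basis.

**Step 1: both spaces are nonzero when $ab<1$.** Suppose $\ker T=0$. The synthesis operator of the Parseval frame $\{E_{mb}T_{na}g^\circ\}$ is $T^\circ=S^{-1/2}T$; it is injective and $T^\circ T^{\circ*}=\mathrm{Id}$, so it is unitary and the Parseval frame is an orthonormal basis. Then $\|g^\circ\|=1$, and (8) gives $ab=1$, a contradiction. Suppose $\operatorname{ran}\Omega=L^2(\mathbb R)$. Then $\{E_{m/a}T_{n/b}g\}$ is a Riesz basis, hence a Gabor frame with translation parameter $1/b$ and modulation parameter $1/a$, so $1/(ab)\le1$ by the remark after (8), a contradiction.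

**Step 2: neither is finite dimensional.** Since $\Omega L(k)=\pi(k)\Omega$, the space $\operatorname{ran}\Omega$, and so also its complement, is invariant under $T_{1/b}$ and its inverse. If the complement were finite dimensional it would contain $f\ne0$ with $T_{1/b}f=\lambda f$, $|\lambda|=1$. Then $|f|$ would be $1/b$-periodic, which is impossible for a nonzero $L^2(\mathbb R)$ function. For $\ker T$, let $W\delta_{(m,n)}=e^{-2\pi imab}\delta_{(m,n+1)}$, a unitary of $\ell^2(\mathbb Z^2)$. Since $T_aE_{mb}T_{na}g=e^{-2\pi imab}E_{mb}T_{(n+1)a}g$, we have $TW=T_aT$, so $\ker T$ is invariant under $W^{\pm1}$. If it were finite dimensional, $W$ would have an eigenvector $c\neq0$ in it; then $|c_{(m,n)}|$ would not depend on $n$, which is impossible in $\ell^2$.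

**Step 3: $ab=1$.** Now $1/a=b$ and $1/b=a$, so the system $\{\frac1{\sqrt{ab}}E_{m/a}T_{n/b}g\}$ is the frame itself. By the duality principle the frame is a Riesz sequence. It is complete, so it is a Riesz basis. $\square$

By Lemmas 1 and 4,
$$\textit{for }ab<1:\qquad\text{the realization exists}\iff S\cong G .$$

## 8. The cases $ab=1$ and $ab$ irrational

**Proof of Theorem 2(i), case $ab=1$.** Here $\Omega=T$ is invertible. The polar decomposition $T=W|T|$ with $W$ unitary gives $S=TT^*=W(T^*T)W^*\cong T^*T=\Omega^*\Omega$. Both dimensions in (2) are $0$, so Lemma 1 applies. (This case is also contained in the theorem of Casazza, Kutyniok and Lammers.)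

**Proof of Theorem 2(i), case $ab\notin\mathbb Q$.** Then $ab<1$, and we must show $S\cong G$.

**Step 1: the measure classes agree.** Let $\Delta$ be Borel. Since $1_\Delta(G)$ commutes with all $L(k)$ and $\delta_k=L(k)\delta_0$, we have $1_\Delta(G)=0$ iff $1_\Delta(G)\delta_0=0$. Since $1_\Delta(S)$ commutes with all $E_{mb}T_{na}$ and $\{E_{mb}T_{na}g^\circ\}$ is complete, $1_\Delta(S)=0$ iff $1_\Delta(S)g^\circ=0$. By Lemma 3,
$$\|1_\Delta(G)\delta_0\|^2=\tfrac1{ab}\|1_\Delta(S)g^\circ\|^2,\qquad\text{so}\quad[\nu_S]=[\nu_G]. \tag{10}$$

**Step 2: both multiplicities are infinite.** Suppose $N_S=n<\infty$ on a Borel set $\Delta$ with $\nu_S(\Delta)>0$. On $\operatorname{ran}1_\Delta(S)\cong L^2(\Delta,\nu_S;\mathbb C^n)$ the unitaries $E_b,T_a$, which commute with $S$, act as fields of unitary $n\times n$ matrices $\mathsf A(t),\mathsf B(t)$ with $\mathsf A\mathsf B=e^{2\pi iab}\mathsf B\mathsf A$ a.e. Determinants give $e^{2\pi iabn}=1$, impossible for irrational $ab$. So $N_S=\infty$ a.e. The same argument for $G$ with the unitaries $L(1,0)$ and $L(0,1)$, for which $L(1,0)L(0,1)=e^{2\pi i/(ab)}L(0,1)L(1,0)$,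 gives $N_G=\infty$ a.e.

By Hahn–Hellinger, $S\cong G$. $\blacksquare$

## 9. Rational $ab$: $q$ copies against $p$ copies

Let $ab=p/q<1$ with $\gcd(p,q)=1$. The null-set argument of Step 1 above still works, but the determinant argument now yields only that a finite value of $N_S$ is divisible by $q$, and that a finite value of $N_G$ is divisible by $p$. This is where the irrational proof stops: the vectors $g^\circ$ and $\delta_0$ see which spectral projections vanish, but not their multiplicities. What gets past this is that the commuting operators $X,Y$ of Lemma 3 split both spaces into finite-dimensional fibers over the same torus. In a finite-dimensional fiber the multiplicities can be read off from traces, and (9) is an identity about traces.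

First we need a standard tool (e.g. Ron–Shen, *Canad. J. Math.* 47 (1995), Lemma 2.3.5).

**Lemma 5.** Let $H(z)$ be a bounded measurable field of Hermitian $n\times n$ matrices on a $\sigma$-finite measure space, with ordered eigenvalues $\lambda_1(z)\le\dots\le\lambda_n(z)$. The $\lambda_i$ are measurable, and there is a measurable field of unitaries $U(z)$ with $U(z)^*H(z)U(z)=\operatorname{diag}(\lambda_1(z),\dots,\lambda_n(z))$.

Proof. Ordered eigenvalues are continuous functions of a Hermitian matrix, so $\lambda_i$ is measurable. Partition the space into finitely many measurable sets according to which of the equalities $\lambda_i=\lambda_{i+1}$ hold. On each of them, the projection onto the eigenspace of a distinct eigenvalue $\mu$ is $P(z)=\prod_{\mu'\ne\mu}(H-\mu')/(\mu-\mu')$, the product being over the other distinct eigenvalues; it is measurable and of constant rank. Apply Gram–Schmidt to the columns $P(z)e_1,\dots,P(z)e_n$, discarding each column that is dependent on the earlier ones; the pattern of discarded columns splits the set into finitely many measurable pieces, on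 each of which the result is a measurable orthonormal basis of $\operatorname{ran}P(z)$. Put these bases together. $\square$

We shall show: there are measurable $\lambda_1\le\dots\le\lambda_p$ on $\mathbb T^2$ such that, with $K=\bigoplus_{k=1}^pM_{\lambda_k}$ on $L^2(\mathbb T^2)^p$,
$$S\cong K\otimes I_q,\qquad G\cong K\otimes I_p. \tag{11}$$

**Step 1: fibers for $S$.** Put $\beta=qb$, $\alpha=qa$, so $\alpha\beta=pq$. For $x\in[0,\frac1\beta)$, $\xi\in[0,1)$ and $z=(e^{2\pi i\beta x},e^{2\pi i\xi})$, the Zak-type map
$$f\mapsto\beta^{-1/2}\Big(\sum_{n}f(x+\tfrac r\beta+n\alpha)\,e^{2\pi in\xi}\Big)_{0\le r<pq}$$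
is unitary from $L^2(\mathbb R)$ onto $L^2(\mathbb T^2;\mathbb C^{pq})$: the points $x+\frac r\beta$ run once through $[0,\alpha)$, Parseval in $\xi$ handles the sum over $n$, and the factor $\beta^{-1}$ compensates $dz=\beta\,dx\,d\xi$. It turns $X=E_\beta$ into multiplication by $z_1$, because $\beta(x+\frac r\beta+n\alpha)=\beta x+r+npq$, and it turns $Y=T_\alpha$ into multiplication by $z_2$, by the shift $n\mapsto n-1$. Since $S$ commutes with $X,Y$, by Fact F it becomes a measurable field of Hermitian $pq\times pq$ matrices $S(z)$ with spectrum in $[A,B]$. The operator $\psi(S,X,Y)$ has fibers $\psi(S(z),z)$: this is clear for monomials and passes to uniform limits and to bounded pointwise limits.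

**Step 2: fibers for $G$.** From the formula for $c(k,l)$ we get $\tilde X\delta_{(i,j)}=\delta_{(i+p,j)}$ and $\tilde Y\delta_{(i,j)}=e^{-2\pi iqi}\delta_{(i,j+p)}=\delta_{(i,j+p)}$, where the $i$ that multiplies $q$ is the first index. So $\tilde X^m\tilde Y^n\delta_{(i,j)}$, with $m,n\in\mathbb Z$ and $0\le i,j<p$, is the standard basis of $\ell^2(\mathbb Z^2)$, and $\tilde X^m\tilde Y^n\delta_{(i,j)}\mapsto z^{(m,n)}e_{ij}$ is unitary onto $L^2(\mathbb T^2;\mathbb C^{p^2})$. It turns $\tilde X,\tilde Y$ into $z_1,z_2$, and $G$ into a measurable field of Hermitian $p^2\times p^2$ matrices $G(z)$ with spectrum in $[A,B]$.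

**Step 3: the state at $\delta_0$ is a trace.** Let $\psi$ be bounded, real and Borel. Since $\psi(G,\tilde X,\tilde Y)$ commutes with all $L(k)$ and $\delta_{(i,j)}=L(i,j)\delta_0$,
$$p^2\langle\psi(G,\tilde X,\tilde Y)\delta_0,\delta_0\rangle=\sum_{0\le i,j<p}\langle\psi(G,\tilde X,\tilde Y)\delta_{(i,j)},\delta_{(i,j)}\rangle=\int_{\mathbb T^2}\operatorname{tr}\psi(G(z),z)\,dz. \tag{12}$$

**Step 4: the state at $g^\circ$ is a trace.** Let $v_{ij}=E_{ib}T_{ja}g^\circ$ for $0\le i,j<q$. Since $Y=T_{qa}$ commutes with $E_b$, $E_{(i+qm)b}T_{(j+qn)a}g^\circ=X^mY^nv_{ij}$, so $\{E_{mb}T_{na}g^\circ\}=\{X^mY^nv_{ij}\}$. Write $f(z)$, $v_{ij}(z)$ for the images under the map of Step 1. For $f\in L^2(\mathbb R)$, the numbers $\langle f,X^mY^nv_{ij}\rangle$ are the Fourier coefficients of the $L^1$ function $\langle f(z),v_{ij}(z)\rangle$. They are square summable, so this function is in $L^2$, and the Parseval frame property reads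
$$\int\|f(z)\|^2dz=\int\sum_{i,j}|\langle f(z),v_{ij}(z)\rangle|^2dz .$$
Take $f(z)=\chi_E(z)u$ with $E$ arbitrary and $u$ in a countable dense subset of $\mathbb C^{pq}$. This gives $\|u\|^2=\sum_{ij}|\langle u,v_{ij}(z)\rangle|^2$ for all $u$, for a.e. $z$, that is,
$$\sum_{0\le i,j<q}v_{ij}(z)\,v_{ij}(z)^*=I\quad\text{a.e.}$$
Since $\psi(S,X,Y)$ commutes with $E_b$ and $T_a$,
$$q^2\langle\psi(S,X,Y)g^\circ,g^\circ\rangle=\sum_{i,j}\langle\psi(S,X,Y)v_{ij},v_{ij}\rangle=\int\operatorname{tr}\Big(\psi(S(z),z)\sum_{i,j}v_{ij}v_{ij}^*\Big)dz=\int\operatorname{tr}\psi(S(z),z)\,dz. \tag{13}$$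

**Step 5: compare.** Insert (12) and (13) into (9), where $\frac1{ab}=\frac qp$: we get $\frac1{p^2}\int\operatorname{tr}\psi(G(z),z)dz=\frac qp\cdot\frac1{q^2}\int\operatorname{tr}\psi(S(z),z)dz$, that is, $\frac1p\int\operatorname{tr}\psi(G(z),z)dz=\frac1q\int\operatorname{tr}\psi(S(z),z)dz$. Take $\psi(t,z)=\phi(t)\chi_E(z)$ with $\phi$ a polynomial with rational coefficients and $E$ arbitrary. There are countably many $\phi$, and they are dense in the real functions in $C[A,B]$, so for a.e. $z$
$$\tfrac1p\operatorname{tr}\phi(G(z))=\tfrac1q\operatorname{tr}\phi(S(z))\qquad\text{for all real }\phi\in C[A,B]. \tag{14}$$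
Choosing $\phi$ equal to $1$ at one eigenvalue and $0$ at the others, we find $q\operatorname{mult}_{G(z)}(\lambda)=p\operatorname{mult}_{S(z)}(\lambda)$ for every $\lambda$. As $\gcd(p,q)=1$, there are integers $m_z(\lambda)$ with
$$\operatorname{mult}_{S(z)}(\lambda)=q\,m_z(\lambda),\qquad\operatorname{mult}_{G(z)}(\lambda)=p\,m_z(\lambda),\qquad\sum_\lambda m_z(\lambda)=p ,$$
the last because $S(z)$ has size $pq$.

**Step 6: assemble.** Let $\lambda_1(z)\le\dots\le\lambda_p(z)$ list the eigenvalues with the multiplicities $m_z$. Then $\lambda_k$ is the $((k-1)q+1)$-st ordered eigenvalue of $S(z)$, so it is measurable. Diagonalizing both fields by Lemma 5, $S$ becomes multiplication by the diagonal matrix with each $\lambda_k$ repeated $q$ times, and $G$ by the one with each $\lambda_k$ repeated $p$ times. This is (11).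

**Proof of Theorem 2(ii).** By (11), $S$ and $G$ have the measure class of $K$, $N_S=qN_K$ and $N_G=pN_K$. By Hahn–Hellinger, $S\cong G$ iff $qN_K=pN_K$ a.e. Since $1\le p<q$, this holds iff $N_K=\infty$ a.e., which is equivalent to $N_S=\infty$ a.e., i.e. to $S\cong S\otimes I_{\ell^2}$. By Section 7, $S\cong G$ is equivalent to the existence of the realization. $\blacksquare$

In Theorem 1 we have $p=1$, $q=2$ and $K=M_\varphi$, so $N_G=1$ and $N_S=2$.

## 10. Schwartz windows and a Cantor set of critical points

To prove Theorem 3 we want $S=\varphi(X,Y)$ again, now with $\varphi$ smooth on $\mathbb T^2$, so that the window is smooth. The first thing to try is a smooth $\varphi$ that separates points on a piece of the torus. The next lemma shows the exact obstruction: this fails wherever $\nabla\varphi\ne0$.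

**Lemma 6.** Let $U\subset\mathbb R^2$ be open and let $\mu:U\to\mathbb R$ be bounded and $C^\infty$ with $\nabla\mu\ne0$ everywhere. Then $M_\mu$ on $L^2(U)$ has infinite multiplicity.

Proof. Each point of $U$ has a neighborhood on which $(x,y)\mapsto(\mu(x,y),y)$ or $(x,y)\mapsto(\mu(x,y),x)$ is a diffeomorphism onto an open set. Consider the half-open dyadic squares of side at most $1$ whose closure lies in such a neighborhood. Every point of $U$ is in one of them, and the maximal ones are disjoint, so $U$ is, up to a null set, a countable disjoint union of open squares $Q$ on which such a map $\Phi:Q\to V$ is a diffeomorphism onto an open set. The unitary $L^2(V)\to L^2(Q)$, $F\mapsto(F\circ\Phi)|\det D\Phi|^{1/2}$, turns $M_\mu$ on $L^2(Q)$ into multiplication by the first coordinate $t$ on $L^2(V)$. Decompose $V$, up to a null set, into countably many disjoint open squares $I'\times J'$; on each, multiplication by $t$ on $L^2(I')\otimes L^2(J')$ is $M_t\otimes I_{L^2(J')}$, which has infinite multiplicity. So $M_\mu$ is a countable direct sum of operators of infinite multiplicity.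 $\square$

Hence finite multiplicity can come only from the set where $\nabla\varphi=0$. So that set should have positive measure, $\varphi$ should be injective on a part $C\times C$ of it of positive measure, and the values taken on $C\times C$ should not be taken with positive measure elsewhere. We build this now, for given $a,b>0$ with $ab=p/q<1$, $\gcd(p,q)=1$.

**Step 1: a smooth Parseval window.** Since $a<1/b$, choose $\theta\in C_c^\infty(\mathbb R)$, $\theta\ge0$, supported in an interval of length $\le1/b$ and positive on an interval of length $>a$. Then $\sum_n\theta(\cdot-na)^2$ is smooth, $a$-periodic and positive. Put $g_0=\sqrt b\,\theta\,(\sum_n\theta(\cdot-na)^2)^{-1/2}\in C_c^\infty(\mathbb R)$, so that $\sum_n|g_0(x-na)|^2=b$. Parseval on intervals of length $1/b$ gives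
$$\sum_{m,n}|\langle f,E_{mb}T_{na}g_0\rangle|^2=\frac1b\int|f|^2\sum_n|g_0(x-na)|^2dx=\|f\|^2 .$$

**Step 2: a Cantor set of positive measure.** Start with $[\frac14,\frac34]$. At step $n\ge1$ remove from each of the $2^{n-1}$ remaining intervals the open middle interval of length $8^{-n}$ (a *level-$n$ gap*). The total length after step $n$ is $\frac12-\frac12\sum_{j\le n}4^{-j}\ge\frac13$. Before step $n$ each interval therefore has length at least $\frac13 2^{-(n-1)}>8^{-n}$, so the step can be done. The limit $C$ is compact, of measure $\frac13$, and nowhere dense, since the step-$n$ intervals have length at most $2^{-n-1}$.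

**Step 3: a function $h$ whose critical set is essentially $C$.** Fix $\mathsf b\in C^\infty(\mathbb R)$ with $0<\mathsf b\le1$ on $(0,1)$ and $\mathsf b=0$ elsewhere. On a level-$n$ gap $(l,l+8^{-n})$ put $\eta(x)=2^{-n-n^2}\mathsf b(8^n(x-l))$, and put $\eta=0$ on $C$ and, for the moment, outside $[\frac14,\frac34]$. For every $k$, the sum over all gaps of the suprema of the $k$-th derivatives is at most $\|\mathsf b^{(k)}\|_\infty\sum_n2^{n}2^{-n-n^2}8^{nk}<\infty$, so $\eta$ is smooth. Now add $\mathsf b(8(x-\frac18))$, supported on $[\frac18,\frac14]$, then $\mathsf b(8(x-\frac34))$, supported on $[\frac34,\frac78]$, and $-s\,\mathsf b(4(x+\frac18))$, supported on $[-\frac18,\frac18]$, with $s>0$ chosen so that the integral over a period is $0$, and extend $1$-periodically. The zero set of $\eta$ mod $1$ is $C\cup\{\pm\frac18\}$. Let $h(x)=\int_0^x\eta$, which is smooth and $1$-periodic with $h'=\eta$. On $[\frac18,\frac78]\supset C$ we have $\eta\ge0$, with $\eta>0$ on a dense open subset, so $h$ is strictly increasing there.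

**Step 4: $h(C)$ is very small.** On a step-$n$ interval, $h$ grows only through the gaps of level $>n$ inside it, and there are at most $2^{j}$ gaps of level $j$, each of length less than $1$. So $h$ varies there by at most $\sum_{j>n}2^j2^{-j-j^2}=\sum_{j>n}2^{-j^2}\le2\cdot2^{-(n+1)^2}\le2^{-n^2}$. Hence, for every $n$, $h(C)$ is covered by $2^n$ intervals of length at most $2^{-n^2}$.

**Step 5: choice of a slope $\kappa$.** The set $D_0=h(C)-h(C)$ is covered by $4^n$ intervals of length at most $2\cdot2^{-n^2}$, and it lies in some $[-M,M]$. Fix $r>0$ and consider quotients $d/d'$ with $d,d'\in D_0$, $|d|,|d'|\ge r$. If $d_1,d_2$ lie in one covering interval and $d_1',d_2'$ in another, then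
$$\Big|\frac{d_1}{d_1'}-\frac{d_2}{d_2'}\Big|\le\frac{|d_1-d_2|}{|d_1'|}+\frac{|d_2|\,|d_1'-d_2'|}{|d_1'|\,|d_2'|}\le2\cdot2^{-n^2}\Big(\frac1r+\frac M{r^2}\Big).$$
So the set of quotients is covered by $16^n$ sets of diameter at most $C_r2^{-n^2}$ for every $n$, and it is null. Choose $\kappa\in(1,2)$ outside these sets for all $r=1/j$, $j\in\mathbb N$. Then $\kappa$ is not a quotient of two nonzero elements of $D_0$. Put
$$\varphi(e^{2\pi ix},e^{2\pi iy})=c+h(x)+\kappa h(y),\qquad c\text{ so large that }\varphi\ge1 .$$

**Step 6: $\varphi$ is injective on $C\times C$, with null image.** View $C\times C$ in $\mathbb T^2$. If $\varphi$ takes the same value at $(x,y)$ and $(x',y')$ in $C\times C$, then $h(x)-h(x')=\kappa(h(y')-h(y))$. If $y\ne y'$, then $h(y')\ne h(y)$ and $\kappa$ would be a quotient of nonzero elements of $D_0$; so $y=y'$, and then $h(x)=h(x')$ gives $x=x'$. The set $N:=\varphi(C\times C)$ is compact, and it is null because it is covered by $4^n$ intervals of length at most $(1+\kappa)2^{-n^2}$ for every $n$.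

**Step 7: $\varphi^{-1}(N)=C\times C$ up to a null set.** For fixed $y$, the set $\{x:h'(x)\ne0,\ h(x)\in N-c-\kappa h(y)\}$ is null, because $h$ is a local diffeomorphism where $h'\ne0$ and $N$ is null. By Fubini, the points of $\varphi^{-1}(N)$ with $h'(x)\ne0$ form a null set; likewise those with $h'(y)\ne0$. The remaining points have $x,y\in C\cup\{\pm\frac18\}$, and those outside $C\times C$ form a null set.

**Step 8: the window.** With $X=E_{qb}$ and $Y=T_{qa}$, let
$$g=\varphi(X,Y)^{1/2}g_0=\sum_{m,n}c_{mn}\,E_{mqb}T_{nqa}g_0 ,$$
where $c_{mn}$ are the Fourier coefficients of $\varphi^{1/2}$. Since $\varphi\ge1$ is smooth, so is $\varphi^{1/2}$, and the $c_{mn}$ decrease rapidly. The Schwartz seminorms of $E_{mqb}T_{nqa}g_0$ grow at most polynomially in $(m,n)$. So the series converges in $\mathcal S(\mathbb R)$ and $g\in\mathcal S(\mathbb R)$. As $X,Y$ commute with $E_b,T_a$, the frame operator of $\{E_{mb}T_{na}g\}$ is $S=\varphi(X,Y)^{1/2}\,\mathrm{Id}\,\varphi(X,Y)^{1/2}=\varphi(X,Y)$, which is bounded and $\ge1$. So $\{E_{mb}T_{na}g\}$ is a frame.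

**Step 9: finite multiplicity on $N$.** The unitary map of Section 9, Step 1 turns $X,Y$ into multiplication by $z_1,z_2$ on $L^2(\mathbb T^2;\mathbb C^{pq})$, so $S\cong M_\varphi\otimes I_{pq}$. By Step 7, $1_N(M_\varphi)=M_{\chi_{C\times C}}\ne0$, so $\nu_S(N)>0$. On the compact set $C\times C$ the function $\varphi$ is continuous and injective, hence a homeomorphism onto $N$, and by Weierstrass' theorem polynomials in $\varphi$ are dense in $C(C\times C)$, so also in $L^2(C\times C)$. Thus the constant $1$ is a cyclic vector for $M_\varphi$ on $L^2(C\times C)$, which therefore has multiplicity $1$. Hence $N_S=pq<\infty$ a.e. on $N$. By Theorem 2(ii) the realization does not exist, and Theorem 3 is proved. $\blacksquare$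

## 11. Infinite multiplicity from short supports and from analyticity

**Proof of Theorem 4.** By Theorem 2(i) we may assume $ab=p/q<1$, $\gcd(p,q)=1$. By Theorem 2(ii) we must show that $N_S=\infty$ a.e.

**Case (b).** By (6), $g$ is bounded. If $\operatorname{supp}g$ lies in an interval of length $\le1/b$, Parseval on the translates of this interval gives $\langle Sf,f\rangle=\frac1b\int|f|^2\sum_n|g(x-na)|^2dx$, so $S$ is multiplication by the $a$-periodic function $\frac1b\sum_n|g(x-na)|^2$. With $L^2(\mathbb R)\cong L^2[0,a)\otimes\ell^2(\mathbb Z)$ we get $S\cong M\otimes I_{\ell^2(\mathbb Z)}$, which has infinite multiplicity.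

**Case (c).** The Fourier transform carries $E_{mb}T_{na}g$ to $T_{mb}E_{-na}\hat g$, a phase times $E_{-na}T_{mb}\hat g$. So $S$ is unitarily equivalent to the frame operator of $\{E_{na}T_{mb}\hat g\}$. This is case (b) with $a$ and $b$ exchanged: $S$ is unitarily equivalent to multiplication by the $b$-periodic function $\frac1a\sum_m|\hat g(\xi-mb)|^2$, and it has infinite multiplicity.

For case (a), the aim is to show that the matrix field $G(z)$ of Section 9 is real analytic, so that its eigenvalues are, off a null set, either locally constant or without critical points. We recall a fact: *a real analytic function $F\not\equiv0$ on an open rectangle has a null zero set.* Indeed, if $F(x_0,\cdot)\not\equiv0$, then $F(x_0,\cdot)$ has only countably many zeros, so $F(\cdot,y)\not\equiv0$ for all but countably many $y$; for those $y$ the function $F(\cdot,y)$ has countably many zeros, and Fubini applies. The fact holds on $\mathbb T^2$ too, by viewing $F$ as a periodic function on $\mathbb R^2$.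

**Case (a), Step 1: decay of correlations.** Since $|x|+|x-t|$ is at least $|t|$ and at least $|x|$, it is at least $\frac12(|t|+|x|)$. Hence
$$|\langle g,\pi(m,n)g\rangle|\le\int|g(x)|\,|g(x-\tfrac nb)|\,dx\le C^2e^{-\varepsilon|n|/(2b)}\int e^{-\varepsilon|x|/2}dx .$$
On the Fourier side, $\pi(m,n)g$ becomes $T_{m/a}E_{-n/b}\hat g$, and the same estimate gives exponential decay in $|m|$. So, with common constants $C',\varepsilon'>0$, the modulus is at most $C'e^{-\varepsilon'|n|}$ and at most $C'e^{-\varepsilon'|m|}$. Taking the geometric mean of the two bounds, $|\langle g,\pi(m,n)g\rangle|\le C'e^{-\varepsilon'(|m|+|n|)/2}$.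

**Case (a), Step 2: $G(z)$ is real analytic.** By Section 9, Step 2, the entry $\langle G(z)e_l,e_{l'}\rangle$ has the Fourier coefficients
$$\langle G\delta_l,\tilde X^m\tilde Y^n\delta_{l'}\rangle=\frac1{ab}\langle\pi(l)g,\pi(l'+p(m,n))g\rangle ,$$
of modulus $\frac1{ab}|\langle g,\pi(l'-l+p(m,n))g\rangle|$. They decay exponentially in $(m,n)$, so after a change on a null set the entries extend holomorphically to a neighborhood of $\mathbb T^2$ in $\mathbb C^2$. Thus $G(z)$ is real analytic on $\mathbb T^2$, and by continuity Hermitian everywhere.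

**Case (a), Step 3: the number of distinct eigenvalues is constant off a null set.** Consider the real Hankel matrix
$$\big(\operatorname{tr}G(z)^{i+j}\big)_{0\le i,j<p^2}=\sum_\lambda\operatorname{mult}_{G(z)}(\lambda)\,v_\lambda v_\lambda^{T},\qquad v_\lambda=(1,\lambda,\dots,\lambda^{p^2-1})^T .$$
There are at most $p^2$ distinct eigenvalues, so the vectors $v_\lambda$ are independent (Vandermonde), and since the coefficients are positive the rank is the number of distinct eigenvalues of $G(z)$. Let $d$ be the maximal rank. The sum of the squares of the $d\times d$ minors is a real analytic function on $\mathbb T^2$, not identically zero, so its zero set is closed and null. On the complement $O$, an open set of full measure, $G(z)$ has exactly $d$ distinct eigenvalues.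

**Case (a), Step 4: the eigenvalues are locally analytic on $O$.** Let $z_0\in O$ and draw disjoint circles around the $d$ distinct eigenvalues of $G(z_0)$. For $z$ near $z_0$ the number of eigenvalues (with multiplicity) inside each circle is constant, and all eigenvalues lie inside the circles. As there are exactly $d$ distinct ones, each circle contains exactly one, with constant multiplicity. So the distinct eigenvalues $\mu_1<\dots<\mu_d$ have locally constant multiplicities, and
$$\mu_k(z)=\frac1{\operatorname{mult}}\,\frac1{2\pi i}\oint t\,\operatorname{tr}\,(t-G(z))^{-1}dt$$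
is real analytic near $z_0$.

**Case (a), Step 5: infinite multiplicity.** In the coordinates $(x,y)\in(0,1)^2$, decompose $O$ up to a null set into countably many disjoint open dyadic squares $R$ on which Step 4 holds (maximal dyadic squares, as in Lemma 6). By Lemma 5, $G$ is unitarily equivalent to a countable direct sum of operators $M_\mu$ on $L^2(R)$ with $\mu$ real analytic on $R$, each occurring as often as its multiplicity. We show that each $M_\mu$ has infinite multiplicity. If $\mu$ is constant, $M_\mu$ is a multiple of the identity on the infinite-dimensional space $L^2(R)$, and this is clear. Otherwise $|\nabla\mu|^2$ is real analytic and not identically zero on the connected set $R$, so $\nabla\mu\ne0$ off a closed null subset of $R$, and Lemma 6 applies to the open complement ($\mu$ is bounded because $G$ is).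

Hence $N_G=\infty$ a.e. By (11), $N_G=pN_K$, so $N_K=\infty$ and $N_S=qN_K=\infty$ a.e. By Theorem 2(ii) the realization exists. $\blacksquare$
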